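\title{Compact splitting submanifolds of quotients of the Lie ball}

\begin{abstract}
A compact complex submanifold $S$ of a complex manifold $X$ is splitting if $T_S$ has a holomorphic complement in $T_X|_S$. We prove a conjecture stated by Mok and Ng: if $X$ is the quotient of the Lie ball $D^{IV}_n$, $n\ge3$, by a torsion-free discrete group of automorphisms, then every compact splitting submanifold of dimension at least two is totally geodesic for the canonical K\"ahler--Einstein metric. The proof pinches the degree of the canonical bundle of $S$ between two bounds, each of which is attained only by totally geodesic submanifolds, and uses the holomorphic conformal structure of the Lie ball to show that one of the bounds is attained. We also list the submanifolds that occur, and we describe all splitting curves, some of which are not totally geodesic.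
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Splitting submanifolds}
Let $X$ be a complex manifold. A compact complex submanifold $S\subset X$ is \emph{splitting} if the tangent sequence
\[
0\to T_S\to T_X|_S\to N_{S|X}\to 0
\]
splits holomorphically, that is, if $T_X|_S=T_S\oplus N$ for a holomorphic subbundle $N\subset T_X|_S$. The condition involves no metric. If $X$ carries a K\"ahler metric $g$, it can be compared with a metric condition. Let $\sigma$ be the second fundamental form of $S$ and $\sigma^*$ its adjoint, a $(0,1)$-form with values in $\mathrm{Hom}(N_{S|X},T_S)$. Then $S$ is totally geodesic if and only if $\sigma^*=0$, and $S$ is splitting if and only if $\sigma^*$ is $\bar\partial$-exact (Remark~\ref{rem:exact}). So totally geodesic submanifolds split, and it is natural to ask for which $(X,g)$ exactness of $\sigma^*$ already forces it to vanish.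

It does not always. Let $\psi:C_1\to C_2$ be a holomorphic map between compact Riemann surfaces of genus at least two. The graph of $\psi$ in $C_1\times C_2$ is splitting, with the tangent bundle of the second factor as complement, but for the product of the hyperbolic metrics it is not totally geodesic when $\psi$ is nonconstant and branched (Lemma~\ref{lem:graph}). The domain studied here contains totally geodesic bidisks, so these curves reappear in its quotients. The factors of a bidisk are one-dimensional, so the construction yields only curves, and one is led to guess that in higher dimension splitting implies total geodesy.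

\subsection*{The Lie ball and the conjecture}
Let $V_{\mathbb R}$ be a real vector space with a symmetric bilinear form $(\cdot,\cdot)$ of signature $(2,n)$. Extend the form bilinearly to $V=V_{\mathbb R}\otimes\mathbb C$ and put $h(x,y)=(x,\bar y)$. The open subset
\[
\Omega=\{[x]\in\mathbb P(V):\ (x,x)=0,\ h(x,x)>0\}
\]
of the quadric has two connected components, exchanged by complex conjugation. The \emph{Lie ball} $D=D^{IV}_n$ is one of them; for $n\ge3$ it is the irreducible bounded symmetric domain of type IV and dimension $n$. It carries an $\mathrm{Aut}(D)$-invariant K\"ahler--Einstein metric $g$, unique up to a constant factor, which descends to every quotient $X=D/\Gamma$ by a torsion-free discrete group $\Gamma\subset\mathrm{Aut}(D)$; this is the \emph{canonical} metric of $X$. The conjecture, taken from Mok and Ng \cite{MN}, reads as follows.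

\begin{quote}
\emph{Let $n\ge3$, let $\Gamma\subset\mathrm{Aut}(D^{IV}_n)$ be a torsion-free discrete subgroup, and let $X=D^{IV}_n/\Gamma$ carry a canonical K\"ahler--Einstein metric $g$. Then every compact splitting complex submanifold $S\subset X$ of dimension at least two is totally geodesic in $(X,g)$.}
\end{quote}

Two more notions enter the results. A tangent vector $v$ of $D$ is \emph{null} if $(d\lambda(v),d\lambda(v))=0$ for a local holomorphic lift $\lambda$ of the inclusion $D\subset\mathbb P(V)$ to $V\setminus\{0\}$; the null vectors define the holomorphic conformal structure of $D$. For a subspace $R\subset V_{\mathbb R}$ of signature $(2,m)$, the set $D_R=D\cap\mathbb P(R\otimes\mathbb C)$ is called a \emph{standard $D^{IV}_m$}. For $m=2$ it is a bidisk $\Delta\times\Delta$ whose factor directions are its null directions (Section~\ref{sub:bidisk}).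

\subsection*{Results}
Throughout, $n\ge3$ and $D=D^{IV}_n$. The quotient $X$ plays no role in the proof, and we work with the following data.

\begin{definition}\label{def:setting}
An \emph{equivariant immersion} is a triple $(S,\rho,f)$, where $S$ is a compact connected complex manifold of dimension $m\ge1$ with universal cover $\tilde S$, $\rho:\pi_1(S)\to\mathrm{Aut}(D)$ is a homomorphism, and $f:\tilde S\to D$ is a $\rho$-equivariant holomorphic immersion. Let $T$ be the holomorphic vector bundle on $S$ obtained from $f^*T_D$ by dividing by $\pi_1(S)$; the differential of $f$ makes $T_S$ a subbundle of $T$. The triple is \emph{splitting} if $T=T_S\oplus N$ for a holomorphic subbundle $N\subset T$.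
\end{definition}

A torsion-free discrete group $\Gamma$ acts freely and properly discontinuously on the simply connected manifold $D$. So if $S$ is a connected compact splitting submanifold of $X=D/\Gamma$, the map $\tilde S\to S\subset X$ lifts to $f:\tilde S\to D$ and gives a splitting equivariant immersion with $T=T_X|_S$. A disconnected $S$ is treated one component at a time.

\begin{theorem}\label{thm:main}
Let $(S,\rho,f)$ be a splitting equivariant immersion with $m\ge2$. Then $f$ is totally geodesic. In particular, the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:class}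
In Theorem~\ref{thm:main}, $f$ is an isometric embedding onto one of the following:
\begin{itemize}
\item[(I)] a totally geodesic ball $B^m$ all of whose tangent vectors are null ($2m\le n$);
\item[(II)] a totally geodesic standard $D^{IV}_m\subset D^{IV}_n$ ($2\le m\le n$).
\end{itemize}
Conversely, every compact totally geodesic complex submanifold of a quotient $X=D/\Gamma$ is splitting, and all these types occur with $S$ compact and $\Gamma$ torsion-free and discrete.
\end{theorem}

\begin{theorem}\label{thm:curves}
Let $(S,\rho,f)$ be an equivariant immersion with $m=1$. It is splitting if and only if $f$ is totally geodesic or, after passing to a finite \'etale cover of $S$, there is a $\rho$-invariant standard totally geodesic bidisk $D^{IV}_2=\Delta\times\Delta\subset D$ containing $f(\tilde S)$, with $\rho$ preserving the factors, such that, after ordering the factors, $\mathrm{pr}_1\circ f:\tilde S\to\Delta$ is biholomorphic, so that $f(\tilde S)$ is the graph of a holomorphic map $\phi:\Delta\to\Delta$. In the latter case $f$ is totally geodesic if and only if $\phi$ is constant or an isometry. For every $n\ge3$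 there exist compact splitting curves in quotients $D/\Gamma$ that are not totally geodesic.
\end{theorem}

Theorems~\ref{thm:class} and~\ref{thm:curves} are not used in the proof of Theorem~\ref{thm:main}.

\subsection*{The method}
Let $L$ be the pull-back to $S$ of the tautological line bundle of $\mathbb P(V)$; its curvature is the K\"ahler form of $f^*g$. A splitting presents $T_S$ both as a subbundle and as a quotient of $T$. Curvature decreases in subbundles and increases in quotients, and the two resulting estimates give
\[
m\deg L\ \le\ \deg K_S\ \le\ (m+1)\deg L ,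
\]
with equality at either end only if $f$ is totally geodesic (Section~\ref{sec:pinch}). It remains to show that one end is attained. The conformal structure and the complement $N$ define a holomorphic section of $S^2T_S\otimes L^2$ (Section~\ref{sec:dich}). If it is not zero, a Bochner argument on the K\"ahler--Einstein metric of $S$ gives the lower end (Section~\ref{sec:lower}). If it is zero and $m\ge2$, the bundle spanned by $L$ and its first derivatives is a holomorphic direct summand of a flat bundle, which gives the upper end (Section~\ref{sec:upper}). For curves the first case takes one line and the second shows how the theorem fails; both are worked out in Section~\ref{sec:dich}.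

\subsection*{Conventions}
A Hermitian form $H(v)=H(v,\bar v)$ on $(1,0)$-vectors is identified with the real $(1,1)$-form $i\sum H_{j\bar k}\,dz_j\wedge d\bar z_k$, and inequalities between $(1,1)$-forms are inequalities between Hermitian forms. For a holomorphic bundle $A$ with Hermitian form $k$ and Chern curvature $\Theta_A$ we write $\Theta_A(v,\bar v;a,a)=k(\Theta_A(v,\bar v)a,a)$. The form $i\,\mathrm{tr}\,\Theta_A$ corresponds to $v\mapsto\mathrm{tr}\,\Theta_A(v,\bar v)$ and represents $2\pi c_1(A)$. For a line bundle with local holomorphic frame $a$, $\Theta=-\partial\bar\partial\log k(a,a)$.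

\section{Geometry of the Lie ball}\label{sec:ball}

\subsection{Centered coordinates}\label{sub:coord}
Let $[e]\in\Omega$, normalized by $(e,\bar e)=1$. The real plane $(\mathbb Ce\oplus\mathbb C\bar e)\cap V_{\mathbb R}$ is positive definite, so its orthogonal complement in $V_{\mathbb R}$ has a basis $\epsilon_1,\dots,\epsilon_n$ with $(\epsilon_j,\epsilon_k)=-\delta_{jk}$. For $x=ae+\sum y_j\epsilon_j+c\bar e$,
\[
(x,x)=2ac-y\cdot y,\qquad h(x,x)=|a|^2+|c|^2-|y|^2,\qquad y\cdot y=\textstyle\sum y_j^2 .
\]
If $[x]\in\Omega$, then $2|a||c|=|y\cdot y|\le|y|^2<|a|^2+|c|^2$, so $|a|\ne|c|$. Conjugation exchanges the open sets $\{|a|>|c|\}$ and $\{|a|<|c|\}$. On the first one, normalize $a=1$ and write $y=\sqrt2\,z$; then $x$ equals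
\begin{equation}\label{eq:coord}
\lambda(z)=e+\sqrt2\sum z_j\epsilon_j+(z\cdot z)\,\bar e,\qquad 1-2|z|^2+|z\cdot z|^2>0,\quad |z\cdot z|<1 .
\end{equation}
This subset of $\mathbb C^n$ is bounded, since $2|z|^2<1+|z\cdot z|^2<2$. It is star-shaped about $0$: with $\alpha=|z|^2\ge\beta=|z\cdot z|$ and $\beta<1$, the function $s\mapsto1-2s\alpha+s^2\beta^2$ is nonincreasing on $[0,1]$ and positive at $s=1$. Hence $\Omega$ has exactly two components, each contractible, and \eqref{eq:coord} gives coordinates on $D$ \emph{centered} at any prescribed point $[e]\in D$.

For $A\in O(n)$ and $|\zeta|=1$, the linear map $e\mapsto\zeta e$, $\bar e\mapsto\bar\zeta\bar e$, $y\mapsto Ay$ is real, preserves $(\cdot,\cdot)$, and sends $\lambda(z)$ to $\zeta\lambda(\bar\zeta Az)$. So it acts on $D$ by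
\begin{equation}\label{eq:isotropy}
z\mapsto\bar\zeta Az .
\end{equation}
We use the following standard facts. The group $SO_0(2,n)$ acts transitively on $D$ and maps onto the identity component $\mathrm{Aut}_0(D)$ with kernel contained in $\{\pm1\}$, and $\mathrm{Aut}(D)$ has finitely many components.

\subsection{The bundles, the metric and the conformal form}\label{sub:bundles}
Let $E=D\times V$ with the flat connection $\nabla=d$, for which the conjugation, $(\cdot,\cdot)$ and $h$ are parallel. Let $L\subset E$ be the tautological line bundle, $L^\perp\supset L$ its orthogonal for $(\cdot,\cdot)$, and $W=L^\perp/L$ with the induced nondegenerate bilinear form. These bundles are holomorphic. A tangent vector $v$ of $\mathbb P(V)$ is the homomorphism $\lambda\mapsto\nabla_v\lambda \bmod L$, and differentiating $(\lambda,\lambda)=0$ gives $\nabla_v\lambda\in L^\perp$ along the quadric. Thus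
\[
T_D=\mathrm{Hom}(L,W)=L^{-1}\otimes W,
\]
and we write $v\lambda\in W$ for the class of $\nabla_v\lambda$. The form on $W$ gives a nondegenerate holomorphic form $q:S^2T_D\to L^{-2}$, $q(v,t)(\lambda\otimes\lambda)=(v\lambda,t\lambda)$, and $v$ is null if and only if $q(v,v)=0$.

Put $W'=(L\oplus\bar L)^\perp$. By Section~\ref{sub:coord}, the smooth decomposition $E=L\oplus W'\oplus\bar L$ is $h$-orthogonal, $h$ is positive on $L$ and $\bar L$ and negative on $W'$, $W'$ is stable under conjugation, and $L^\perp=L\oplus W'$. We identify $W$ with $W'$ as smooth bundles; this respects the bilinear forms. Put $\langle w,w'\rangle=-h(w,w')$ on $W$, so that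
\begin{equation}\label{eq:bilherm}
(w,w')=-\langle w,\overline{w'}\rangle ,
\end{equation}
and let $g=\langle\cdot,\cdot\rangle$ be the induced Hermitian metric on $T_D$: $|v|^2=\langle v\lambda,v\lambda\rangle$ when $h(\lambda,\lambda)=1$. Every element of $O(2,n)$ that preserves $D$ is an isometry of $g$. The stabilizer of the center contains the maps $z\mapsto Az$, $A\in SO(n)$, which act irreducibly on $\mathbb C^n$ because $n\ge3$. By Schur's lemma and transitivity, an $SO_0(2,n)$-invariant Hermitian metric is unique up to a constant. So $g$ is a constant multiple of the canonical K\"ahler--Einstein metric; in particular it is invariant under $\mathrm{Aut}(D)$, and it is complete because it is homogeneous. Scaling does not affect total geodesy.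

Fix a unit vector $\lambda\in L_x$. For $v\in T_{D,x}$ define $v^c\in T_{D,x}$ by $v^c\lambda=\overline{v\lambda}$, the conjugate being taken in $W'_x$. The map $v\mapsto v^c$ is a conjugate-linear isometry, and another choice of $\lambda$ multiplies it by a unit scalar. We call a subspace $U\subset T_{D,x}$ \emph{real} if $U^c=U$ and \emph{isotropic} if $q|_U=0$. We also write $q(v,t)$ for the number $(v\lambda,t\lambda)$. By \eqref{eq:bilherm}, $|q(v,t)|=|\langle t,v^c\rangle|$. Hence, for a subspace $U$ with orthonormal basis $u_j$,
\begin{equation}\label{eq:proj}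
\sum_j|q(v,u_j)|^2=|\mathrm{pr}_Uv^c|^2\le|v|^2 ,
\end{equation}
and the $q$-orthogonal of $U$ is $U^{\perp_q}=(U^{\perp_g})^c$. In coordinates centered at $x$, $v\lambda=\sqrt2\sum v_j\epsilon_j$, so $v^c$ is the conjugate vector in $\mathbb C^n$ and $q(v,v)=-2\,v\cdot v$.

\subsection{Subbundles and quotients}
Since $h$ is indefinite, we recall the curvature formulas in that generality. A nondegenerate Hermitian form $k$ on a holomorphic bundle $A$ has a unique Chern connection $D_A$, compatible with $k$ and with $(0,1)$-part $\bar\partial$, as in the definite case.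

\begin{lemma}\label{lem:sub}
Let $A'\subset A$ be a holomorphic subbundle on which $k$ is nondegenerate, and identify $A/A'$ with the $k$-orthogonal complement $A''$ of $A'$. For $v$ of type $(1,0)$ let $b_va$ be the $A''$-component of $D_{A,v}a$, $a\in A'$, and let $b_v^*$ be its $k$-adjoint. Then the diagonal blocks of $D_A$ are the Chern connections of $A'$ and $A/A'$, and
\begin{align*}
\Theta_{A'}(v,\bar v;a,a)&=\Theta_A(v,\bar v;a,a)-k(b_va,b_va),\\
\Theta_{A/A'}(v,\bar v;c,c)&=\Theta_A(v,\bar v;c,c)+k(b_v^*c,b_v^*c).
\end{align*}
If $b=0$, then $A'$ and $A''$ are parallel and $A''$ is a holomorphic subbundle.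
\end{lemma}

\begin{proof}
The diagonal blocks $D',D''$ are compatible with $k$ and have the right $(0,1)$-parts. Since $\bar\partial$ preserves $A'$, the block $b:A'\to A''$ is a $(1,0)$-form. Differentiating $k(a,c)=0$ gives $k(D_va,c)+k(a,D_{\bar v}c)=0$ and $k(D_{\bar v}a,c)+k(a,D_vc)=0$, so the other off-diagonal block is $-b^*$, where $b^*$ is the $(0,1)$-form $\bar v\mapsto b_v^*$. The diagonal blocks of $D_A^2$ are $D'^2-b^*\wedge b$ and $D''^2-b\wedge b^*$, and $(b^*\wedge b)(v,\bar v)=-b_v^*b_v$, $(b\wedge b^*)(v,\bar v)=b_vb_v^*$. If $b=0$, the orthogonal projection onto $A'$ commutes with $D_A$, hence with $\bar\partial$, and its kernel $A''$ is holomorphic.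
\end{proof}

\begin{remark}\label{rem:exact}
A smooth complement of $A'$ is the graph of a smooth map $u:A''\to A'$. Since $\bar\partial(c+uc)=\bar\partial''c+\bigl(\bar\partial'(uc)-b^*c\bigr)$, the graph is stable under $\bar\partial$ if and only if $\bar\partial u=b^*$. For $A'=T_S\subset T_X|_S$ with $X$ K\"ahler, the Chern connection is the Levi-Civita connection, and $b=\sigma$ is the $(2,0)$-part of the complexified Riemannian second fundamental form. Its $(0,2)$-part is $\bar\sigma$, and its mixed part vanishes because $\bar\partial$ preserves $T_S$. So $\sigma=0$ if and only if $S$ is totally geodesic; the same holds for immersions.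
\end{remark}

\subsection{Curvature}
The connection $\nabla$ is the Chern connection of $(E,h)$, and $\Theta_E=0$. We apply Lemma~\ref{lem:sub} three times; $\lambda$ is a unit vector at the point considered.

For $L\subset E$ we have $b_v\lambda=v\lambda\in W'$, so $\Theta_L(v,\bar v)=-h(v\lambda,v\lambda)=|v|^2$. Thus the closed form
\[
\omega=i\Theta_L
\]
is the K\"ahler form of $g$.

For $L^\perp\subset E$ the $h$-orthogonal complement is $\bar L$. Let $w$ be a section of $W'$. Then $b_vw=a\bar\lambda$ with $a=(\nabla_vw,\lambda)=-(w,\nabla_v\lambda)=-(w,v\lambda)$, so $h(\Theta_{L^\perp}(v,\bar v)w,w)=-|(w,v\lambda)|^2$.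

For $L\subset L^\perp$ we have $b_v\lambda=v\lambda$ and $b_v^*w=h(w,v\lambda)\lambda$, so $h(\Theta_W(v,\bar v)w,w)=-|(w,v\lambda)|^2+|h(w,v\lambda)|^2$. The last two steps also show that the Chern connection of $W$ is the $W'$-component of $\nabla$. The metric $\langle\cdot,\cdot\rangle=-h$ has the same Chern connection, so with respect to it
\begin{equation}\label{eq:curvW}
\Theta_W(v,\bar v;w,w)=|(w,v\lambda)|^2-|\langle w,v\lambda\rangle|^2 ,
\end{equation}
and, since $\Theta_{T_D}=\Theta_W-\Theta_L$,
\begin{equation}\label{eq:curvT}
\Theta_{T_D}(v,\bar v;t,t)=-|v|^2|t|^2-|\langle v,t\rangle|^2+|q(v,t)|^2 .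
\end{equation}
For a unit vector $v$ the holomorphic sectional curvature is $-2+|q(v,v)|^2$: it equals $-2$ on null lines and $-1$ on real lines. These two extremes are the source of the two types in Theorem~\ref{thm:class}.

\subsection{Two families of totally geodesic subdomains}

\begin{lemma}\label{lem:models}
\begin{itemize}
\item[(a)] Let $R\subset V_{\mathbb R}$ have signature $(2,m)$, $1\le m\le n$. Then $D_R$ is a closed totally geodesic submanifold of $D$, biholomorphic to the Lie ball of dimension $m$, and its tangent spaces are real.
\item[(b)] Let $C\subset V$ be an isotropic subspace of dimension $m+1$ with $\mathbb P(C)\cap D\ne\emptyset$. Then $2m\le n$, and $B_C=D\cap\mathbb P(C)$ is a closed totally geodesic submanifold of $D$, biholomorphic to the ball $B^m$, and its tangent spaces are isotropic.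
\item[(c)] Every real (isotropic) subspace of dimension $m$ of $T_{D,x}$ is the tangent space at $x$ of some $D_R$ (of some $B_C$).
\end{itemize}
\end{lemma}

\begin{proof}
If the fixed set of an isometry is a submanifold, it is totally geodesic, because a geodesic tangent to it is mapped to itself pointwise. We exhibit both sets as fixed sets of maps \eqref{eq:isotropy}.

(a) If $x,y\in R$ are orthogonal and positive of equal length, one of $[x\pm iy]$ lies in $D$, so $D_R\ne\emptyset$. Center the coordinates at any $[e]\in D_R$. Then $e,\bar e\in R\otimes\mathbb C$, and we may choose $\epsilon_1,\dots,\epsilon_m\in R$. Now $D_R=D\cap(\mathbb C^m\times0)$ is given by the inequalities \eqref{eq:coord} in $m$ variables, it is the fixed set of $A=\mathrm{diag}(1_m,-1_{n-m})$, and its tangent space $\mathbb C^m\times0$ at the center is real.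

(b) Center the coordinates at any $[e]\in B_C$. Since $e\in C\subset e^\perp$, we have $C=\mathbb Ce\oplus U$ with $U\subset W'_{[e]}=\mathbb C^n$ and $u\cdot u'=0$ on $U$. So $U$ and $\bar U$ are Hermitian-orthogonal, and $2m\le n$. Moreover $\lambda(z)\in C$ if and only if $z\in U$, and $B_C=\{z\in U:2|z|^2<1\}$ is a ball with isotropic tangent space $U$ at the center. Let $\zeta=e^{2\pi i/3}$, and let $A$ act by $\zeta$ on $U$, by $\bar\zeta$ on $\bar U$ and by $1$ on the Hermitian complement of $U\oplus\bar U$. Then $A$ is unitary and commutes with conjugation, so $A\in O(n)$. The map $\bar\zeta A$ acts on the three summands by $1,\bar\zeta^2,\bar\zeta$, and its fixed set in $D$ is $B_C$.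

(c) Center the coordinates at $x=[e]$, and take $R\otimes\mathbb C=\mathbb Ce\oplus U\oplus\mathbb C\bar e$, respectively $C=\mathbb Ce\oplus U$.
\end{proof}

\subsection{The bidisk}\label{sub:bidisk}
Let $R$ have signature $(2,2)$. Identify it with the space of real $2\times2$ matrices with the form $(X,X)=-2\det X$. The isotropic vectors of $R\otimes\mathbb C$ are the matrices $ab^t$ of rank at most one, and $\det(ab^t+cd^t)=\det(a,c)\det(b,d)$ gives $(ab^t,cd^t)=-\det(a,c)\det(b,d)$. If $a$ or $b$ is proportional to a real vector, then $h(ab^t,ab^t)=0$. Otherwise we may take $a=(z,1)^t$, $b=(w,1)^t$, and for $\lambda=ab^t$,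
\[
h(\lambda,\lambda)=-(z-\bar z)(w-\bar w)=4\,\mathrm{Im}\,z\,\mathrm{Im}\,w .
\]
The isometry $X\mapsto JXJ$, $J=\mathrm{diag}(1,-1)$, sends $(z,w)$ to $(-z,-w)$, so we may assume that $D_R=\mathbb H\times\mathbb H$, with $\mathbb H\cong\Delta$ the upper half-plane. From $\omega=-i\partial\bar\partial\log h(\lambda,\lambda)$ we get
\begin{equation}\label{eq:bidisk}
\omega|_{D_R}=\omega_1+\omega_2,\qquad \omega_1=\frac{i\,dz\wedge d\bar z}{4(\mathrm{Im}\,z)^2},\quad \omega_2=\frac{i\,dw\wedge d\bar w}{4(\mathrm{Im}\,w)^2}.
\end{equation}
So $g|_{D_R}$ is the product of two copies of the same Poincar\'e metric $ds^2$, and for this metric $i\Theta_{T_{\mathbb H}}=2i\partial\bar\partial\log\mathrm{Im}\,z=-2\omega_1$. For $v=\alpha\,\partial_z+\beta\,\partial_w$ and $e_1=(1,0)^t$ we have $\nabla_v\lambda=\alpha e_1b^t+\beta ae_1^t$, so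
\[
(v\lambda,v\lambda)=-2\alpha\beta\det(e_1,a)\det(b,e_1)=2\alpha\beta .
\]
The null directions of $D_R$ are therefore the factor directions $T_1,T_2$. Finally, $SL_2(\mathbb R)^2$ acts on $R$ by $X\mapsto AXB^t$. Extending by the identity on $R^\perp$ we get a homomorphism $SL_2(\mathbb R)^2\to SO_0(2,n)$, and the induced action on $\mathbb H\times\mathbb H$ is the product of the M\"obius actions.

\section{Pinching the canonical degree}\label{sec:pinch}

Let $(S,\rho,f)$ be an equivariant immersion.

\subsection{Reduction to a linear representation}\label{sub:cover}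
The bundles $E,L,W$ descend to $S$ only if $\pi_1(S)$ acts on $V$. This can be arranged on a finite \'etale cover, which has the same $\tilde S$ and $f$ and to which a splitting pulls back. The group $\rho(\pi_1(S))\cap\mathrm{Aut}_0(D)$ has finite index in the finitely generated group $\rho(\pi_1(S))$, so it is finitely generated, and so is its preimage in $SO_0(2,n)$. \emph{Selberg's lemma} states that a finitely generated linear group over $\mathbb C$ has a torsion-free subgroup of finite index. Such a subgroup meets $\{\pm1\}$ trivially and maps isomorphically onto a subgroup of finite index in $\rho(\pi_1(S))$. Replacing $S$ by the corresponding cover, \emph{we assume in Sections~\ref{sec:pinch}--\ref{sec:upper} that $\rho$ lifts to $\pi_1(S)\to SO_0(2,n)$.}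

The pull-backs under $f$ of all objects of Section~\ref{sec:ball} now descend to $S$ and keep their names: $E$ is a flat bundle with fiber $V$, $T=L^{-1}\otimes W$, $\omega=i\Theta_L$ is the K\"ahler form of $f^*g$, and \eqref{eq:curvW}, \eqref{eq:curvT} hold for $v\in T_S$, $w\in W$, $t\in T$. In particular $S$ is K\"ahler. Let $\sigma$ be the second fundamental form of $T_S\subset T$.

\subsection{Degrees}
Let $\omega_0$ be a K\"ahler form on $S$. For a holomorphic bundle $A$ put
\[
\deg_{\omega_0}A=\int_Sc_1(A)\wedge\omega_0^{m-1}.
\]
By Chern--Weil theory and Stokes' theorem it can be computed with $\frac i{2\pi}\mathrm{tr}\,\Theta$ for any connection on $A$; it is additive in exact sequences and changes sign under duality. For a real $(1,1)$-form $\eta$ let $\Lambda\eta=\sum_j\eta(u_j)$, where $u_j$ is an $\omega_0$-orthonormal basis. Diagonalizing $\eta$ gives $\eta\wedge\omega_0^{m-1}=\frac1m(\Lambda\eta)\,\omega_0^m$. If $\eta\ge0$, then $\Lambda\eta\ge0$ with equality only where $\eta=0$. This proves the tool that turns numerical equalities into pointwise ones.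

\begin{lemma}\label{lem:pos}
If $\eta\ge0$ is a smooth real $(1,1)$-form on $S$, then $\int_S\eta\wedge\omega_0^{m-1}\ge0$, with equality only if $\eta=0$.
\end{lemma}

\subsection{The two bounds}

\begin{proposition}\label{prop:pinch}
Let $\omega_0$ be any K\"ahler form on $S$ and $\deg=\deg_{\omega_0}$.
\begin{itemize}
\item[(i)] The class $c_1(K_S)$ contains a positive form, and $m\deg L\le\deg K_S$. If equality holds, then $\sigma=0$ and $T_S\subset T$ is real at every point.
\item[(ii)] If $(S,\rho,f)$ is splitting, then $\deg K_S\le(m+1)\deg L$. If equality holds, then $\sigma=0$ and $T_S\subset T$ is isotropic at every point.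
\end{itemize}
\end{proposition}

\begin{proof}
Give $T_S$ the metric induced from $T$, let $u_j$ be an orthonormal basis of $T_S$, and let $\kappa_1=-i\,\mathrm{tr}\,\Theta_{T_S}$, which represents $2\pi c_1(K_S)$. By Lemma~\ref{lem:sub}, \eqref{eq:curvT}, \eqref{eq:proj} and $\sum_j|\langle v,u_j\rangle|^2=|v|^2$,
\begin{equation}\label{eq:k1}
\kappa_1(v)=(m+1)|v|^2-|\mathrm{pr}_{T_S}v^c|^2+\sum_j|\sigma_vu_j|^2 .
\end{equation}
Hence $\kappa_1-m\omega$ is the sum of the nonnegative terms $|v^c|^2-|\mathrm{pr}_{T_S}v^c|^2$ and $\sum|\sigma_vu_j|^2$. So $\kappa_1>0$, and Lemma~\ref{lem:pos} gives the inequality in (i). In the case of equality both terms vanish: $v^c\in T_S$ for all $v\in T_S$, and $\sigma=0$.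

Now let $T=T_S\oplus N$. Then $T_S\cong T/N$ holomorphically, and the quotient metric gives a second representative $\kappa_2=-i\,\mathrm{tr}\,\Theta_{T/N}$ of $2\pi c_1(K_S)$. Let $H=N^{\perp_g}$ with orthonormal basis $u'_j$, and let $b$ be the second fundamental form of $N\subset T$. By Lemma~\ref{lem:sub} and \eqref{eq:curvT},
\[
\kappa_2(v)=m|v|^2+|\mathrm{pr}_Hv|^2-\sum_j|q(v,u'_j)|^2-\sum_j|b_v^*u'_j|^2 ,
\]
so that
\[
\bigl((m+1)\omega-\kappa_2\bigr)(v)\ \ge\ \bigl(|v|^2-|\mathrm{pr}_Hv|^2\bigr)+\sum_j|q(v,u'_j)|^2\ \ge\ 0 .
\]
Lemma~\ref{lem:pos} gives the inequality in (ii). In the case of equality, $T_S\subset H$, so $T_S=H$ because both have rank $m$, and $q(v,u'_j)=0$, so $T_S$ is isotropic. By \eqref{eq:proj} the negative term in \eqref{eq:k1} vanishes, and $\kappa_1-(m+1)\omega=\sum|\sigma_vu_j|^2\ge0$ has integral zero against $\omega_0^{m-1}$. Hence $\sigma=0$.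
\end{proof}

Both bounds are sharp: by \eqref{eq:k1}, $\kappa_1=m\omega$ on $D_R$ and $\kappa_1=(m+1)\omega$ on $B_C$.

\begin{remark}
Compactness of $S$ enters through Stokes' theorem, and it cannot be dropped from Theorem~\ref{thm:main}. In centered coordinates the hypersurface $\{z_n=z_1^2\}\subset D$ has the holomorphic complement $\mathbb C\,\partial/\partial z_n$. It is not totally geodesic: the isometry $z\mapsto-z$ reverses the geodesics through $0$, so it preserves the germ at $0$ of a totally geodesic submanifold, but it does not preserve the germ of this hypersurface.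
\end{remark}

\section{The dichotomy, and the case of curves}\label{sec:dich}

Let $T=T_S\oplus N$. Proposition~\ref{prop:pinch} leaves a whole interval for $\deg K_S$, and so far the complement $N$ has met only the metric. We now let it interact with the conformal form, which, unlike the metric, is holomorphic.

Restricting $q$ to $T_S$ uses no splitting. What the splitting allows is to restrict the \emph{inverse} form. Let $\pi:T\to T_S$ be the projection along $N$, let $q^{-1}\in H^0(S,S^2T\otimes L^2)$ be the form on $T^*$ dual to $q$, and put
\[
q_N^\vee=\pi_*q^{-1}\in H^0(S,S^2T_S\otimes L^2),\qquad F=N^{\perp_q}\subset T .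
\]
The bundle $F$ is holomorphic of rank $m$. As a form on $T_S^*$, $q_N^\vee$ is the restriction of $q^{-1}$ to $\pi^*T_S^*=\mathrm{Ann}(N)$. The isomorphism $T\to T^*\otimes L^{-2}$ given by $q$ carries $q$ to $q^{-1}$ and $F$ onto $\mathrm{Ann}(N)\otimes L^{-2}$. Therefore
\begin{equation}\label{eq:dich}
q_N^\vee=0\iff F\text{ is isotropic at every point.}
\end{equation}
In the models with $N=T_S^{\perp_g}$ we have $F=(T_S)^c$. For $D_R$ this is $T_S$, on which $q$ is nondegenerate; for $B_C$ it is isotropic. So the alternative \eqref{eq:dich} separates the two types.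

\subsection*{Curves with $q_N^\vee\ne0$}
Let $m=1$. The pinching reads $\deg L\le\deg K_S\le2\deg L$, and $q_N^\vee$ is a section of the line bundle $K_S^{-2}\otimes L^2$. If it is not zero, this line bundle has nonnegative degree, so $\deg K_S\le\deg L$. This is the opposite of the lower bound, so equality holds and $f$ is totally geodesic by Proposition~\ref{prop:pinch}(i). Section~\ref{sec:lower} extends this argument to all dimensions.

\subsection*{Curves with $q_N^\vee=0$: graphs}
Here $F$ is a null line transverse to the curve. Graphs in a bidisk are of this kind.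

\begin{lemma}\label{lem:graph}
Let $D_R=\mathbb H\times\mathbb H$ be a standard bidisk and $\Sigma\subset D_R$ the graph of a holomorphic map $\phi:\mathbb H\to\mathbb H$. Let $\nu$ be the $g$-orthogonal complement of $T_{D_R}$ in $T_D|_{D_R}$.
\begin{itemize}
\item[(a)] $N=(T_2\oplus\nu)|_\Sigma$ is a holomorphic complement of $T_\Sigma$ in $T_D|_\Sigma$, invariant under every automorphism of $D$ that preserves $\Sigma$, $D_R$ and the factors of $D_R$. Moreover $N^{\perp_q}=T_2|_\Sigma$ is isotropic.
\item[(b)] $\Sigma$ is totally geodesic in $D$ if and only if $\phi$ is constant or an isometry.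
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $D_R$ is totally geodesic, $\nu$ is holomorphic by Lemma~\ref{lem:sub}, and $T_D|_{D_R}=T_1\oplus T_2\oplus\nu$. The projection $T_\Sigma\to T_1$ is an isomorphism, so $N$ is a complement. Automorphisms are isometries, which gives the invariance. Since $T_{D_R}$ is real, so is $\nu$, and $\nu^{\perp_q}=(\nu^{\perp_g})^c=T_{D_R}$. Inside $T_{D_R}$ the null line $T_2$ is its own $q$-orthogonal.

(b) As $D_R$ is totally geodesic, we may work in the Riemannian product $D_R$, whose geodesics are pairs of constant-speed geodesics. Write $\phi^*ds^2=\mu\,ds^2$ with a smooth function $\mu\ge0$. Suppose that $\Sigma$ is totally geodesic, and let $(\gamma,\phi\circ\gamma)$ be a nonconstant geodesic of $\Sigma$. Then $|\gamma'|$ is a nonzero constant and $|(\phi\circ\gamma)'|^2=\mu|\gamma'|^2$ is constant, so $\mu$ is constant along $\gamma$. Nearby points of $\Sigma$ are joined by geodesics, so $\mu$ is a constant. If $\mu=0$, then $\phi$ is constant. If $\mu>0$, then $\phi$ is a local isometry from $\mu\,ds^2$ to $ds^2$; comparing curvatures gives $\mu=1$, and a local isometry from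 the complete $\mathbb H$ to the simply connected $\mathbb H$ is a covering, hence an isometry. Conversely, $\mathbb H\times\{w_0\}$ is totally geodesic in the product, and the graph of an isometry $\phi$ is the fixed set of the isometry $(z,w)\mapsto(\phi^{-1}(w),\phi(z))$.
\end{proof}

\begin{example}\label{ex:branched}
Let $\psi:C_1\to C_2$ be a nonconstant holomorphic map with a critical point between compact Riemann surfaces of genera $g_1,g_2\ge2$. For instance, let $C_1:y^2=x^{12}-1$ (genus $5$), $C_2:y^2=x^6-1$ (genus $2$) and $\psi(x,y)=(x^2,y)$; at $(0,i)$ the function $x$ is a coordinate on both curves and $\psi$ reads $x\mapsto x^2$. Write $C_j=\mathbb H/\Gamma_j$ with $\Gamma_j\subset PSL_2(\mathbb R)$, and let $\phi$ be a lift of $\psi$, so that $\phi\circ\gamma=\psi_*(\gamma)\circ\phi$ for a homomorphism $\psi_*:\Gamma_1\to\Gamma_2$.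

The preimage in $SL_2(\mathbb R)^2$ of $\{(\gamma,\psi_*\gamma):\gamma\in\Gamma_1\}$ is finitely generated. By Selberg's lemma it has a torsion-free subgroup $\Gamma$ of finite index. An element of $\Gamma$ whose first component acts trivially on $\mathbb H$ lies in $\{\pm1\}^2$, hence is trivial; so $\Gamma$ projects isomorphically onto a subgroup $\Gamma_1'$ of finite index $k$ in $\Gamma_1$. Let $\Gamma$ act on $D$ as in Section~\ref{sub:bidisk}. The action is faithful, and $\Gamma$ is discrete in $\mathrm{Aut}(D)$: if elements of $\Gamma$ converge to the identity, so do their images in the discrete group $\Gamma_1'$. The group $\Gamma$ preserves the graph $\Sigma$ of $\phi$, a closed submanifold of $D$, so $S=\Sigma/\Gamma\cong\mathbb H/\Gamma_1'$ is a compact curve in $X=D/\Gamma$. It is splitting by Lemma~\ref{lem:graph}(a). Since $\phi$ is nonconstant with a critical point, $S$ is not totally geodesic by Lemma~\ref{lem:graph}(b).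

The degrees show how the pinching fails to close. Since $2\omega_j$ represents $2\pi c_1(K_{C_j})$, \eqref{eq:bidisk} gives, with $d=\deg\psi$,
\[
\deg L=k\bigl((g_1-1)+d(g_2-1)\bigr),\qquad \deg K_S=2k(g_1-1).
\]
For the curves above, $\deg K_S/\deg L=8/6=4/3$, strictly between $1$ and $2$.
\end{example}

So the case $q_N^\vee=0$ must use $m\ge2$. Section~\ref{sec:upper} does so at exactly one point.

\section{The case $q_N^\vee\ne0$: the lower bound is attained}\label{sec:lower}

For $m\ge2$ the bundle $S^2T_S\otimes L^2$ has higher rank, and a nonzero section of such a bundle says nothing about its degree in general. It does if the curvature, contracted with the K\"ahler form, is a scalar. The metric $f^*g$ need not have this property, so we replace it by the K\"ahler--Einstein metric of $S$.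

\begin{lemma}\label{lem:bochner}
Let $A$ be a holomorphic bundle on $S$ with a positive definite Hermitian metric such that $\Lambda i\Theta_A:=\sum_j\Theta_A(u_j,\bar u_j)=\mu\,\mathrm{Id}$ for a constant $\mu<0$, where $u_j$ is orthonormal for a K\"ahler form $\omega_0$. Then $H^0(S,A)=0$.
\end{lemma}

\begin{proof}
Let $s$ be a holomorphic section and $v$ a holomorphic coordinate vector field. Then $\bar v|s|^2=\langle s,D_vs\rangle$ and $D_{\bar v}D_vs=-\Theta_A(v,\bar v)s$, so $v\bar v|s|^2=|D_vs|^2-\Theta_A(v,\bar v;s,s)$. Hence $\Lambda i\partial\bar\partial|s|^2\ge-\mu|s|^2\ge0$. The left side has integral $m\int_Si\partial\bar\partial|s|^2\wedge\omega_0^{m-1}=0$ against $\omega_0^m$, so $s=0$.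
\end{proof}

\begin{proposition}\label{prop:lower}
Let $m\ge1$. If $q_N^\vee\ne0$, then $\sigma=0$ and $T_S$ is real at every point.
\end{proposition}

\begin{proof}
The Aubin--Yau theorem states that if $c_1(K_S)$ contains a positive form, there is a K\"ahler form $\omega_0$ on $S$ whose Ricci form $i\,\mathrm{tr}\,\Theta_{T_S}$ equals $-\omega_0$; then $[\omega_0]=2\pi c_1(K_S)$. It applies by Proposition~\ref{prop:pinch}(i). Take $\Lambda$ and $\deg$ with respect to this $\omega_0$, and give $T_S$ the metric $\omega_0$. By the symmetry of the K\"ahler curvature tensor,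
\[
\sum_j\Theta_{T_S}(u_j,\bar u_j;t,t)=\sum_j\Theta_{T_S}(t,\bar t;u_j,u_j)=-|t|^2_{\omega_0},
\]
so $\Lambda i\Theta_{T_S}=-\mathrm{Id}$.

Let $c$ be the mean value of $\Lambda\omega$ with respect to $\omega_0^m$. On functions, $\Lambda i\partial\bar\partial$ is a constant multiple of the Laplacian of $\omega_0$, so $\Lambda i\partial\bar\partial\chi=c-\Lambda\omega$ has a smooth real solution $\chi$. The metric $e^{-\chi}h$ on $L$ has curvature form $\omega+i\partial\bar\partial\chi$, with contraction $c$. Moreover
\[
2\pi\deg L=\int_S\omega\wedge\omega_0^{m-1}=\frac cm\int_S\omega_0^m=\frac cm\,2\pi\deg K_S .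
\]
The curvature of a tensor product is the sum of the curvatures of the factors, so $\Lambda i\Theta=(2c-2)\,\mathrm{Id}$ on $T_S\otimes T_S\otimes L^2$. This bundle has the nonzero section $q_N^\vee$, so $c\ge1$ by Lemma~\ref{lem:bochner}, that is, $m\deg L\ge\deg K_S$. Equality holds in Proposition~\ref{prop:pinch}(i).
\end{proof}

\section{The case $q_N^\vee=0$: the upper bound is attained}\label{sec:upper}

In this section $F=N^{\perp_q}$ is isotropic and $\deg=\deg_\omega$.

\subsection{The plan, read off from the model}\label{sub:plan}
Let $P\subset L^\perp$ be the preimage of $T_S\otimes L\subset W$; it is spanned by $\lambda$ and its first derivatives along $S$. From $0\to L\to P\to T_S\otimes L\to0$ we get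
\begin{equation}\label{eq:degP}
\deg P=(m+1)\deg L-\deg K_S ,
\end{equation}
so the upper bound is attained if and only if $\deg P=0$. This holds as soon as $P$ is a holomorphic direct summand of a flat bundle (Lemma~\ref{lem:holconn}), and our task is to find a holomorphic complement.

Consider the model $f(\tilde S)=B_C$, $N=T_S^{\perp_g}$. There $P$ is the constant subspace $C$, and $V=C\oplus\bar C\oplus(C\oplus\bar C)^\perp$. At a point $x$, write $C=L_x\oplus U_x$ with $U_x\subset W'_x$; then $F\otimes L=\bar U_x=\bar C\cap L_x^\perp$. In general, conjugation does not produce holomorphic bundles, so these spaces have to be rebuilt from $F$ and $\nabla$. We recover in turn $E_1=C\oplus\bar C$, then $G=\bar C\cap L^\perp$, then $\widetilde G=\bar C$.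

\subsection{A flat subbundle of rank $2m+2$}

\begin{proposition}\label{prop:flat}
Let $m\ge1$ and let $F$ be isotropic. Then $T_S\cap F=0$, the pairing $q:T_S\otimes F\to L^{-2}$ is perfect, and there is a $\nabla$-parallel subbundle $E_1\subset E$ of rank $2m+2$, on which $(\cdot,\cdot)$ is nondegenerate, such that $L,\bar L\subset E_1$ and $(L^\perp\cap E_1)/L=(T_S\oplus F)\otimes L$.
\end{proposition}

\begin{proof}
\emph{Linear algebra.} Since $F$ is isotropic, $F\subset F^{\perp_q}=N$, so $T_S\cap F=0$. The form $q$ pairs $F=N^{\perp_q}$ perfectly with $T/N\cong T_S$. The matrix of $q$ on $T_S\oplus F$ has invertible off-diagonal blocks and a zero diagonal block, so it is invertible. With $Q=(T_S\oplus F)^{\perp_q}$ we get $T=T_S\oplus F\oplus Q$ holomorphically, $q$ is nondegenerate on $Q$, and $Q$ has rank $n-2m$.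

\emph{A degree argument for $W_Q=Q\otimes L\subset W$.} The bilinear form of $W$ has values in $\mathcal O$ and is nondegenerate on $W_Q$, so $W_Q\cong W_Q^*$ and $\deg W_Q=0$. Let $w_j$ be an orthonormal basis of $W_Q$ and $\beta$ the second fundamental form of $W_Q\subset W$. For $v\in T_S$ we have $(w_j,v\lambda)=0$, so the positive term in \eqref{eq:curvW} drops out, and Lemma~\ref{lem:sub} gives
\[
-\mathrm{tr}\,\Theta_{W_Q}(v,\bar v)=\sum_j|\langle w_j,v\lambda\rangle|^2+\sum_j|\beta_vw_j|^2\ \ge0 .
\]
By Lemma~\ref{lem:pos} this form vanishes. So $\beta=0$, and $W_Q$ is orthogonal to $T_S\otimes L$ for $\langle\cdot,\cdot\rangle$ as well as for $(\cdot,\cdot)$.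

\emph{The subbundle $W'_Q\subset W'$ corresponding to $W_Q$ is $\nabla$-parallel.} Let $w$ be a smooth local section of $W'_Q$, $\lambda$ a local holomorphic frame of $L$, and $v\in T_S$. Write $\nabla_v\lambda=a\lambda+v\lambda$ with $v\lambda\in W'$. Differentiating $(w,\lambda)=(w,\bar\lambda)=0$ and using $\nabla_{\bar v}\lambda=0$, we find
\begin{align*}
(\nabla_vw,\lambda)&=-(w,v\lambda)=0, &(\nabla_{\bar v}w,\lambda)&=-(w,\nabla_{\bar v}\lambda)=0,\\
(\nabla_vw,\bar\lambda)&=-(w,\overline{\nabla_{\bar v}\lambda})=0, &(\nabla_{\bar v}w,\bar\lambda)&=-(w,\overline{v\lambda})=\langle w,v\lambda\rangle=0 .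
\end{align*}
So $\nabla w$ has values in $(L\oplus\bar L)^\perp=W'$ and equals the Chern covariant derivative of $w$ in $W$. Since $\beta=0$, the Chern connection preserves $W_Q$ (Lemma~\ref{lem:sub}).

\emph{Conclusion.} Put $E_1=(W'_Q)^\perp$, the orthogonal for $(\cdot,\cdot)$. It is parallel and nondegenerate, has rank $n+2-(n-2m)$, and contains $L$ and $\bar L$. For $x\in L^\perp$ and $w\in W'_Q$ the number $(x,w)$ depends only on the classes in $W$. So $L^\perp\cap E_1$ is the preimage of the orthogonal of $W_Q$ in $W$, which is $(T_S\oplus F)\otimes L$.
\end{proof}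

A parallel subbundle is spanned by local flat sections, so $E_1$ is a holomorphic flat bundle. For the rest of the section, $\perp$ is taken in $E_1$. Let $I\subset L^\perp$ be the preimage of $M=F\otimes L\subset W$. Then $P$ and $I$ are holomorphic subbundles of $E_1$ of rank $m+1$, $P\cap I=L$, and $I$ is isotropic.

\subsection{A canonical complement of $L$ in $I$}
Local holomorphic complements of $L$ in $I$ exist, and the difficulty is to single out one, so that they glue. In the model the complement $G$ lies in the parallel isotropic space $\bar C$, so $(\nabla x,y)=0$ for sections $x,y$ of $G$. We cannot impose this in general, but we can impose that a trace of it vanish.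

\begin{lemma}\label{lem:G}
If $m\ge2$, then $I=L\oplus G$ for a holomorphic subbundle $G$ of rank $m$.
\end{lemma}

\begin{proof}
For local holomorphic sections $x,y$ of $I$ put $\varphi(x,y)(v)=(\nabla_vx,y)$. Since $(x,y)=0$, we have $\varphi(ux,y)=u\varphi(x,y)$ for a holomorphic function $u$, and $\varphi(x,y)+\varphi(y,x)=d(x,y)=0$. So $\varphi$ is a holomorphic bundle map $\Lambda^2I\to\Omega_S$, where $\Omega_S=T_S^*$. Write $[y]\in M$ for the class of $y\in I$. For $\lambda\in L$, $\varphi(\lambda,y)(v)=(v\lambda,[y])$. The pairing of $T_S\otimes L$ with $M$ is perfect, so $\lambda\otimes\mu\mapsto\bigl(v\mapsto(v\lambda,\mu)\bigr)$ is an isomorphism $L\otimes M\cong\Omega_S$. With this identification,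
\[
\varphi(\lambda,y)=\lambda\otimes[y].
\]
Let $s:M\to I$ be a local holomorphic splitting of $I\to M$. For $\nu\in M$, the map $\mu\mapsto\varphi(s\nu,s\mu)$ goes from $M$ to $L\otimes M$, so its trace $\tau_s(\nu)$ lies in $L$, and $\tau_s:M\to L$ is holomorphic. Any other local splitting is $s+k$ with $k:M\to L$, and since $\varphi$ vanishes on $L\times L$,
\[
\varphi\bigl((s+k)\nu,(s+k)\mu\bigr)=\varphi(s\nu,s\mu)+k\nu\otimes\mu-k\mu\otimes\nu .
\]
The map $\mu\mapsto k\nu\otimes\mu$ has trace $m\,k\nu$, and the rank-one map $\mu\mapsto k\mu\otimes\nu$ has trace $k\nu$. Hence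
\begin{equation}\label{eq:tau}
\tau_{s+k}=\tau_s+(m-1)k .
\end{equation}
For $m\ge2$ there is thus exactly one local splitting with $\tau=0$, namely $s-\tau_s/(m-1)$. By uniqueness these local splittings agree on overlaps. Let $G$ be the image of the global one.
\end{proof}

\subsection{A complement of $P$}

\begin{lemma}\label{lem:summand}
Let $m\ge1$ and suppose that $I=L\oplus G$ holomorphically. Then $E_1=P\oplus\widetilde G$ for a holomorphic subbundle $\widetilde G$.
\end{lemma}

\begin{proof}
The bundle $G$ is isotropic of rank $m$ in $E_1$, so $G^\perp$ has rank $m+2$ and $G^\perp/G$ is a nondegenerate quadratic bundle of rank $2$. Since $I$ is isotropic, $I\subset G^\perp$, and $I/G\cong L$ is an isotropic line subbundle of $G^\perp/G$. A nondegenerate quadratic plane has exactly two isotropic lines. If $a$ is a local holomorphic frame of $I/G$ and $b$ a local holomorphic section of $G^\perp/G$ with $(a,b)=1$, then $b'=b-\frac12(b,b)a$ satisfies $(b',b')=0$ and $(a,b')=1$. So the second isotropic lines form a holomorphic line bundle $L'$ that pairs perfectly with $I/G$. Let $\widetilde G\subset G^\perp$ be the preimage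 of $L'$, of rank $m+1$.

For $x\in\widetilde G$ and $0\ne\lambda\in L$, $(x,\lambda)$ is the pairing of the class of $x$ in $L'$ with a generator of $I/G$. So $\widetilde G\cap L^\perp=G$. Since $P\subset L^\perp$ and $G\subset I$,
\[
P\cap\widetilde G= P\cap G=(P\cap I)\cap G=L\cap G=0 ,
\]
and the ranks add up to $2m+2$.
\end{proof}

A \emph{holomorphic connection} on a holomorphic bundle $A$ is a $\mathbb C$-linear sheaf map $A\to\Omega_S\otimes A$ on holomorphic sections that satisfies the Leibniz rule.

\begin{lemma}\label{lem:holconn}
A holomorphic direct summand $A$ of a flat bundle on $S$ has degree zero.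
\end{lemma}

\begin{proof}
If $\pi_A$ is the holomorphic projection onto $A$, then $\pi_A\circ\nabla$ is a holomorphic connection on $A$. In a local holomorphic frame it is given by a matrix $\alpha$ of holomorphic $1$-forms, and $d+\alpha$ is a smooth connection on $A$. Its curvature $\Theta=d\alpha+\alpha\wedge\alpha$ has type $(2,0)$, because $\bar\partial\alpha=0$. So $\mathrm{tr}\,\Theta\wedge\omega^{m-1}$ has type $(m+1,m-1)$ and vanishes.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $m\ge2$. If $q_N^\vee=0$, then $\sigma=0$ and $T_S$ is isotropic at every point.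
\end{proposition}

\begin{proof}
By \eqref{eq:dich}, $F$ is isotropic. By Proposition~\ref{prop:flat} and Lemmas~\ref{lem:G}, \ref{lem:summand} and~\ref{lem:holconn}, $\deg P=0$. By \eqref{eq:degP}, equality holds in Proposition~\ref{prop:pinch}(ii).
\end{proof}

\begin{remark}
The hypothesis $m\ge2$ is used only to divide by $m-1$ in \eqref{eq:tau}. For $m=1$ the conclusion of Lemma~\ref{lem:G} can fail: for the curve of Example~\ref{ex:branched}, $F=T_2$ is isotropic, and if $L$ had a holomorphic complement in $I$, the argument above would give $\deg K_S=2\deg L$, whereas the ratio is $4/3$.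
\end{remark}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:class}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Pass to the finite cover of Section~\ref{sub:cover}. Either $q_N^\vee\ne0$ or $q_N^\vee=0$, and Propositions~\ref{prop:lower} and~\ref{prop:upper} give $\sigma=0$ in both cases. By Remark~\ref{rem:exact}, $f$ is totally geodesic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{The image of $f$.} Fix $x\in\tilde S$. By Propositions~\ref{prop:lower} and~\ref{prop:upper}, $df(T_{\tilde S,x})$ is real or isotropic. By Lemma~\ref{lem:models} it is the tangent space at $f(x)$ of a closed, totally geodesic, simply connected submanifold $Y$ of dimension $m$, with $Y=D_R$ of type (II) or $Y=B_C$ of type (I). The metric $f^*g$ is $\pi_1(S)$-invariant and $S$ is compact, so $f^*g$ is complete and every point of $\tilde S$ lies on a geodesic from $x$. Since $f$ is totally geodesic, it maps such a geodesic to a geodesic of $D$ that starts tangent to $Y$; this geodesic stays in $Y$, because $Y$ is closed, hence complete, and totally geodesic. So $f:\tilde S\to Y$ is a local isometry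 from a complete connected manifold to a connected one. Such a map is a covering, and $Y$ is simply connected, so $f$ is an isometry onto $Y$.

\emph{The converse.} If $S\subset X$ is totally geodesic, then $\sigma=0$, and the $g$-orthogonal complement of $T_S$ is holomorphic by Lemma~\ref{lem:sub}.

\emph{Occurrence.} For type (II) take $Y=D_R$ and $G_Y=SO_0(R)\cong SO_0(2,m)$, acting trivially on $R^\perp$. For type (I), with $2m\le n$, let $U\subset\mathbb C^n$ be spanned by $\epsilon_{2j-1}+i\epsilon_{2j}$, $1\le j\le m$, let $C=\mathbb Ce\oplus U$ and $Y=B_C$. The form $h|_C$ has signature $(1,m)$, and in centered coordinates $Y$ is the set of all $h$-positive lines in $C$. Let $A\in G_Y=SU(C,h)\cong SU(1,m)$ act by $A$ on $C$, by $\bar A$ on $\bar C$, and trivially on $(C\oplus\bar C)^\perp$. This action is real, and it preserves $(\cdot,\cdot)$ because $C,\bar C$ are isotropic and $(c,\overline{c'})=h(c,c')$. In both cases $G_Y$ is a closed connected subgroup of $SO_0(2,n)$ that preserves $Y$ and acts transitively on it. By a theorem of Borel (1963), $G_Y$ has a cocompact torsion-free lattice $\Gamma$. It is discrete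 in $SO_0(2,n)$, and since the kernel of $SO_0(2,n)\to\mathrm{Aut}_0(D)$ is contained in $\{\pm1\}$, it maps isomorphically onto a torsion-free discrete subgroup of $\mathrm{Aut}(D)$. The quotient $Y/\Gamma$ is a totally geodesic submanifold of $D/\Gamma$, and it is compact, being an image of $\Gamma\backslash G_Y$.
\end{proof}

\section{Splitting curves: proof of Theorem~\ref{thm:curves}}\label{sec:curves}

Let $m=1$. The criterion for total geodesy of a graph is Lemma~\ref{lem:graph}(b), and Example~\ref{ex:branched} provides, for every $n\ge3$, compact splitting curves that are not totally geodesic. It remains to prove the equivalence.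

\subsection*{A splitting curve is totally geodesic or a graph}
Let $T=T_S\oplus N$, and pass to the finite cover of Section~\ref{sub:cover}. If $q_N^\vee\ne0$, then $f$ is totally geodesic by Proposition~\ref{prop:lower}. Let $q_N^\vee=0$. Proposition~\ref{prop:flat} gives a parallel bundle $E_1$ of rank $4$, that is, a $\rho$-invariant subspace $V_1\subset V$ of dimension $4$ that contains $L_x$ and $\bar L_x$ for all $x\in\tilde S$. It need not be real, so we consider $V_1\cap\overline{V_1}=R\otimes\mathbb C$, where $R\subset V_{\mathbb R}$ is $\rho$-invariant. The space $R\otimes\mathbb C$ contains all $L_x$ and $\bar L_x$. So $R$ contains a positive definite plane, whose orthogonal complement in $R$ is negative definite, and $R$ has signature $(2,k)$ with $k\le2$. If $\lambda$ is a local holomorphic frame of $L$, it has values in $R\otimes\mathbb C$, and so does $\nabla_v\lambda$, whose $W'$-component is not zero because $f$ is an immersion. So $k\ge1$, and $f(\tilde S)\subset D_R$ with $D_R$ totally geodesic and $\rho$-invariant.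

If $k=1$, then $f$ is a local biholomorphism into the totally geodesic curve $D_R$, so $f$ is totally geodesic.

If $k=2$, then $V_1=R\otimes\mathbb C$, $D_R=\mathbb H\times\mathbb H$, and along $f$ the tangent bundle of $D_R$ is $\mathrm{Hom}(L,(L^\perp\cap E_1)/L)=T_S\oplus F$. At each point the isotropic line $F$ is $T_1$ or $T_2$; by continuity and connectedness of $\tilde S$ it is always the same, say $T_2$. For $\gamma\in\pi_1(S)$, the automorphism $\rho(\gamma)$ of $D_R$ preserves $q$ up to scale, so its differential permutes $T_1,T_2$, and the permutation is the same at all points of $D_R$. Since $F$ is a bundle on $S$, $d\rho(\gamma)$ maps $F_x=T_2$ to $F_{\gamma x}=T_2$, so the permutation is trivial. Then the first component of $\rho(\gamma)$ does not depend on $w$ and the second does not depend on $z$: $\rho(\gamma)=(\rho_1(\gamma),\rho_2(\gamma))$ with $\rho_j(\gamma)\in\mathrm{Aut}(\mathbb H)$. Since $T_S\cap T_2=0$, the map $\mathrm{pr}_1\circ f$ is a local biholomorphism. It is $\rho_1$-equivariant, so the pull-back of the Poincar\'e metric descends to the compact curve $S$ and is complete. Hence $\mathrm{pr}_1\circ f$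 is a covering of $\mathbb H$, so it is biholomorphic, and $f(\tilde S)$ is the graph of $\phi=\mathrm{pr}_2\circ f\circ(\mathrm{pr}_1\circ f)^{-1}$.

\subsection*{Both kinds of curves split}
If $f$ is totally geodesic, the $g$-orthogonal complement of $T_S$ in $T$ is holomorphic by Lemma~\ref{lem:sub}. In the graph case, let $p:S'\to S$ be the finite \'etale cover in the statement, of degree $d$. By Lemma~\ref{lem:graph}(a), the complement $T_2\oplus\nu$ is invariant under $\pi_1(S')$, so $p^*T_S\subset p^*T$ splits. Let $\pi':p^*T\to p^*T_S$ be the holomorphic projection, and define $\pi_x=\frac1d\sum_{y\in p^{-1}(x)}\pi'_y:T_x\to T_{S,x}$ for $x\in S$. Over an evenly covered open set this is an average of $d$ holomorphic maps, each the identity on $T_S$. So $\pi$ is holomorphic and the identity on $T_S$, and $N=\ker\pi$ is a holomorphic complement of $T_S$ in $T$. This completes the proof of Theorem~\ref{thm:curves}.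

\begin{thebibliography}{9}
\bibitem{MN} Ngaiming Mok and Sui-Chung Ng, \emph{On compact splitting complex submanifolds of quotients of bounded symmetric domains}, arXiv:1702.07563 (2017).
\end{thebibliography}
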